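# Linear extensions without descent: $\mathsf{CAC}$ does not prove that wqo(ext) implies wqo

## 1. An antichain that no $Q$-computable linear extension can straighten out

Take a strict partial order $\sqsubset$ on $\omega$ with an infinite antichain $A=\{a_0<a_1<\dots\}$. In ordinary mathematics some linear extension of $\sqsubset$ has an infinite descending sequence: make the antichain descend, and linearize the rest. These notes ask how much is needed to find such a linear extension together with such a sequence. In this first section the only sets available are those computable from the order and the antichain. In that case the answer is easy, and the proof contains one mechanism that survives to the end. Afterwards we ask what changes when the available sets must also solve every instance of the chain/antichain principle.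

**Conventions.** We write $\sqsubseteq$ for the reflexive closure of $\sqsubset$, and $x\perp y$ if $x\ne y$ and neither $x\sqsubset y$ nor $y\sqsubset x$. The triple $Q=(\omega,\sqsubset,A)$ is also used as an oracle, namely as one set coding $\sqsubset$ and $A$.

**Definition ($Q$-solution).** A *$Q$-solution* is a pair $(L,D)$ where $L$ is a total quasi-order $\le_L$ on $\omega$ such that $x\sqsubset y$ implies $x<_Ly$, and $D:\omega\to\omega$ satisfies $D(\ell+1)<_LD(\ell)$ for all $\ell$. Here $x<_Ly$ means $x\le_Ly$ and $y\not\le_Lx$.

If $\ell<\ell'$ then $D(\ell')<_LD(\ell)$ by transitivity, so $D$ is injective. This will be used constantly: $D$ takes values outside any given finite set.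

**Two cases by hand.** If $\sqsubset$ is empty and $A=\omega$, put $x\le_Ly$ iff $y\le x$ and $D(\ell)=\ell$. This is a computable $Q$-solution. Now let $\sqsubset$ be arbitrary with infinite antichain $A$, and put
$$x<'y\iff x\sqsubset y\ \text{ or there are } m<n \text{ with } x\sqsubseteq a_n \text{ and } a_m\sqsubseteq y .$$
This is a strict partial order. It is irreflexive, since $x\sqsubseteq a_n$ and $a_m\sqsubseteq x$ would give $a_m\sqsubseteq a_n$. For transitivity, the only case that is not immediate is $x\sqsubseteq a_n$, $a_m\sqsubseteq y\sqsubseteq a_{n'}$, $a_{m'}\sqsubseteq z$ with $m<n$ and $m'<n'$. Then $a_m\sqsubseteq a_{n'}$, so $m=n'$, hence $m'<n$ and $x<'z$. We have $a_1<'a_0$, $a_2<'a_1$, and so on, so any linear extension of $<'$ gives a $Q$-solution with $D(\ell)=a_\ell$.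

But $<'$ is only computably enumerable in $Q$, because of the search for $m$ and $n$. What we get effectively is a nonempty $\Pi^0_1$ class relative to $Q$: the total quasi-orders $L$ such that $y\not\le_Lx$ whenever a witness of $x<'y$ exists. Choosing a member of such a class is what weak König's lemma does. So to block solutions we need an order $Q$ that gives little away about which elements will lie above or below which others. We build one by forcing.

**Definition (the forcing $\mathbb P$).** A condition is $p=(F,A,Lo,Up)$. Here $F$ is a finite strict partial order $\sqsubset$ whose domain is an initial segment of $\omega$ (we also write $F$ for the domain, and $\mathrm{dom}(p)$ for it); $A\subseteq F$ is an antichain; $Lo\subseteq F$ is downward closed and $Up\subseteq F$ is upward closed; $A$, $Lo$, $Up$ are pairwise disjoint; and $l\sqsubset u$ for all $l\in Lo$, $u\in Up$. We call $(Lo,Up)$ the *type* of $p$. An element $z\notin F$ *realizes $(Lo,Up)$ over $F$* if for all $w\in F$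
$$w\sqsubset z\iff w\in Lo,\qquad z\sqsubset w\iff w\in Up .$$
Put $p'\le p$ iff $F'$ extends $F$, $A'\cap F=A$, $Lo'\cap F=Lo$, $Up'\cap F=Up$, and every $z\in F'\setminus F$ realizes $(Lo,Up)$ over $F$.

So the type is a promise about all future elements. For example, let $F=\{0,1,2\}$ with $0\sqsubset2$ as its only relation, $A=\{1\}$, $Lo=\{0\}$, $Up=\{2\}$. Every later element $z$ satisfies $0\sqsubset z\sqsubset2$ and $z\perp1$. The condition with the same $F$, $A$, $Lo$ but $Up=\emptyset$ promises something different: later elements are above $0$ and incomparable with $1$ and $2$. Neither of the two conditions extends the other.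

The relation $\le$ is transitive. If $p''\le p'\le p$ and $z\in F''\setminus F'$, then for $w\in F$ we have $w\sqsubset z$ iff $w\in Lo'$ iff $w\in Lo$, because $Lo'\cap F=Lo$; similarly for $Up$.

**One-point extensions.** Given $p$, add the next integer $z$, realizing $(Lo,Up)$ over $F$, put it in $A$ or not, and leave $Lo,Up$ unchanged. The result is a condition below $p$. Transitivity of $\sqsubset$: $w\sqsubset w'\sqsubset z$ gives $w\in Lo$ since $Lo$ is downward closed, and dually above; $w\sqsubset z\sqsubset w'$ gives $w\sqsubset w'$ since $Lo\sqsubset Up$; and $z\sqsubset w\sqsubset z$ is impossible since $Lo\cap Up=\emptyset$. Also because $Lo\cap Up=\emptyset$, $z$ is not below an element of $Lo$ and not above an element of $Up$, so $Lo$ stays downward closed and $Up$ upward closed. Finally $z$ is incomparable with all of $A$, as $A$ is disjoint from $Lo\cup Up$. Hence a generic filter yields $Q=(\omega,\sqsubset,A)$ with $A$ an infinite antichain.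

**Forcing facts used.** The metatheory is ZFC. Let $\mathfrak N$ be a countable transitive model of $\mathrm{ZFC}^-$ (no power set axiom, with Collection), for instance the transitive collapse of a countable elementary submodel of $H(\aleph_1)$. For a poset $\mathbb D\in\mathfrak N$, a filter is generic over $\mathfrak N$ if it meets every dense subset of $\mathbb D$ that lies in $\mathfrak N$; since $\mathfrak N$ is countable, every condition lies in a generic filter. We write $t\Vdash\varphi$ if $\varphi$ holds in every generic extension whose filter contains $t$. The forcing theorem says that every statement true in a generic extension is forced by some condition in the filter, and that forcing is definable in $\mathfrak N$. In particular, if $t$ does not force $\varphi$, then some $w\le t$ forces $\neg\varphi$. All statements forced below are arithmetical in the generic sets, so it does not matter in which transitive model they are evaluated.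

**Proposition 1.** If $Q$ is $\mathbb P$-generic over $\mathfrak N$, then $Q$ computes no $Q$-solution.

*Proof.* Suppose some $p^*=(F^*,A^*,Lo^*,Up^*)$ forces that $\Phi_e^Q$ is a $Q$-solution $(L,D)$. We extend three times, and between the extensions we change the type.

**Step 1: let $L$ choose between two twins.** Add to $p^*$ two one-point extensions $x_0,x_1$, neither put into $A$. The result $r_1$ has type $(Lo^*,Up^*)$, and $x_0\perp x_1$. Take a generic filter containing $r_1$. There the computations of $\Phi_e^Q$ that compare $x_0$ and $x_1$ in $L$ converge and query finitely many facts about $Q$. So some $r_1'\le r_1$, with structure $(F_1,A_1)$, contains all numbers queried. Since $L$ is total, we can name the twins $\{u,v\}=\{x_0,x_1\}$ so that $u\le_Lv$. This is now a finite computation from $(F_1,A_1)$.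

Elements of $F_1\setminus F^*$ realize $(Lo^*,Up^*)$ over $F^*$, and elements of $F_1\setminus\mathrm{dom}(r_1)$ are incomparable with $u$ and $v$, since $u,v$ are not in the type of $r_1$.

**Step 2: catch a value of $D$ below $u$.** Discard the type of $r_1'$ and put $r_2=(F_1,A_1,Lo^*,Up^*\cup\{u\})$. This is a condition. No $z\in F_1\setminus F^*$ is below an element of $Lo^*$ or above an element of $Up^*$, because $Lo^*\cap Up^*=\emptyset$, so $Lo^*$ is downward closed and $Up^*$ upward closed in $F_1$. The elements of $F_1$ above $u$ are exactly those of $Up^*$. Also $Lo^*\sqsubset u$, and $A_1\cap\mathrm{dom}(r_1)=A^*$ is disjoint from $Lo^*\cup Up^*\cup\{u\}$. Moreover $r_2\le p^*$, because only the part of the type inside $F^*$ matters for that. So $r_2$ still forces $(L,D)$ to be a $Q$-solution. Since $D$ is injective, some $r_2'\le r_2$, with structure $(F_2,A_2)$, contains a computation of a value $d=D(\ell)$ with $d\in F_2\setminus F_1$. By the type of $r_2$ we have $d\sqsubset u$, hence $d<_Lu$.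

**Step 3: push the rest of $D$ above $v$.** Put $r_3=(F_2,A_2,Lo^*\cup\{v\},Up^*)$. The elements of $F_2$ below $v$ are exactly those of $Lo^*$: elements of $F_1$ were discussed above, and elements of $F_2\setminus F_1$ are below an element of $F_1$ only if it lies in $Up^*\cup\{u\}$, which does not contain $v$. As in Step 2, $Lo^*$ is downward closed and $Up^*$ is upward closed in $F_2$; $v\sqsubset Up^*$; $A_2\cap\mathrm{dom}(r_1)=A^*$ is disjoint from $Lo^*\cup Up^*\cup\{v\}$; and $r_3\le p^*$. In a generic extension with $r_3$ in the filter, some $\ell'>\ell$ has $D(\ell')\notin F_2$. Then $v\sqsubset D(\ell')$, and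
$$D(\ell)=d<_Lu\le_Lv<_LD(\ell'),$$
which contradicts $D(\ell')<_LD(\ell)$. $\square$

Note what was carried from one step to the next. The condition $r_2$ is not below $r_1'$, and $r_3$ is not below $r_2'$. Only finite structures, and finite computations from them, were kept. All other information came fresh from $p^*$.

## 2. Notions of wqo, and the two theorems

We work in second order arithmetic; $\mathsf{RCA}_0$ is the usual base theory of reverse mathematics. An $\omega$-model is a model whose first order part is standard, identified with a collection $M$ of subsets of $\omega$. It satisfies $\mathsf{RCA}_0$ iff $M$ is a *Turing ideal*: nonempty, closed under $\oplus$ and under $\le_T$. The principle $\mathsf{CAC}$ says that every infinite partial order has an infinite chain or an infinite antichain.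

Let $(Q,\preceq)$ be a quasi-order ($\preceq$ is reflexive and transitive on $Q\subseteq\mathbb N$), and let $x\prec y$ mean $x\preceq y$ and $y\npreceq x$.

**Definition (four notions).**

- $Q$ is *wqo* if for every $f:\mathbb N\to Q$ there are $m<n$ with $f(m)\preceq f(n)$.
- $Q$ is *wqo(set)* if for every $f:\mathbb N\to Q$ there is an infinite $B\subseteq\mathbb N$ with $f(m)\preceq f(n)$ for all $m<n$ in $B$.
- $Q$ is *wqo(anti)* if it has no infinite descending sequence and no infinite antichain.
- $Q$ is *wqo(ext)* if every linear extension of $\preceq$ is a well-order. A *linear extension* is a total quasi-order $\le_L$ on $Q$ such that $x\preceq y$ implies $x\le_Ly$ and $x\prec y$ implies $x<_Ly$; a *well-order* here has no infinite strictly descending sequence.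

For instance $(\mathbb N,\le)$ is a wqo. The empty relation on $\mathbb N$, with equality added, fails wqo because of $f(n)=n$, and fails wqo(ext) because of the reversed order of Section 1. If $\preceq$ is the reflexive closure of $\sqsubset$ on $\omega$, the linear extensions of $\preceq$ are exactly the $L$ allowed in a $Q$-solution.

The following is known. $\mathsf{RCA}_0$ proves that every wqo(set) is wqo, and that every wqo is both wqo(anti) and wqo(ext). $\mathsf{WKL}_0$ proves that every wqo(ext) is wqo. Over $\mathsf{RCA}_0$, "every wqo(anti) is wqo(set)" is equivalent to $\mathsf{CAC}$; hence $\mathsf{RCA}_0+\mathsf{CAC}$ proves that wqo, wqo(set) and wqo(anti) are equivalent and that each implies wqo(ext). Finally, $\mathsf{RCA}_0+\mathsf{CAC}$ does not prove $\mathsf{WKL}_0$. The question, from Alberto Marcone, "The reverse mathematics of wqos and bqos", arXiv:1707.08365 (2017), is whether $\mathsf{RCA}_0+\mathsf{CAC}$ proves that every wqo(ext) is wqo. It does not.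

**Theorem 2.** There are a countable $\omega$-model $M\models\mathsf{RCA}_0+\mathsf{CAC}$, a partial order $Q\in M$ and an infinite antichain $A\in M$ of $Q$, such that no linear extension $L\in M$ of $Q$ has an infinite strictly descending sequence in $M$.

In $M$ the order $Q$ is wqo(ext), but it is not wqo: the increasing enumeration of $A$ is a sequence with no $m<n$ such that $f(m)\preceq f(n)$.

**Theorem 3.** (a) $\mathsf{RCA}_0+\mathsf{CAC}$ + full second-order induction proves none of: wqo(ext)$\Rightarrow$wqo, wqo(ext)$\Rightarrow$wqo(set), wqo(ext)$\Rightarrow$wqo(anti), not even for partial orders.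
(b) "Every wqo(ext) is wqo" and $\mathsf{CAC}$ are independent over $\mathsf{RCA}_0$: neither implies the other, even on $\omega$-models.

Proposition 1 gives Theorem 2 with $\mathsf{CAC}$ deleted: take $M=\{Y:Y\le_TQ\}$. What changes in general is that $M$ must contain a chain or an antichain for every infinite partial order in $M$. We first cut down the class of orders to be solved.

**Definition.** An *$\omega$-ordered poset* is a strict partial order $\prec$ on $\omega$ with $x\prec y\Rightarrow x<y$. A *solution* of it is an infinite $\prec$-chain or an infinite $\prec$-antichain.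

Divisibility on the positive integers, shifted to $\omega$, is an example. The powers of $2$ and the primes correspond to two solutions, a chain and an antichain.

**Lemma 4.** If $M$ is a Turing ideal in which every $\omega$-ordered poset in $M$ has a solution in $M$, then $M\models\mathsf{RCA}_0+\mathsf{CAC}$.

*Proof.* Let $(P,\le_P)\in M$ be an infinite partial order. Transporting along the increasing enumeration of $P$, assume $P=\omega$. Let $x\prec_1y$ iff $x<y$ and $x<_Py$; this is an $\omega$-ordered poset, and a $\prec_1$-chain is a $P$-chain. If $M$ has no infinite $\prec_1$-chain, it has an infinite $H$ such that no $x<y$ in $H$ satisfy $x<_Py$. Transport $H$ to $\omega$ and let $x\prec_2y$ iff $x<y$ and $y<_Px$, again an $\omega$-ordered poset. A $\prec_2$-chain is a $P$-chain. In a $\prec_2$-antichain no $x<y$ satisfy $y<_Px$, and none satisfy $x<_Py$ by the choice of $H$; so it is a $P$-antichain. $\square$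

## 3. A binary tree of oracles $X_\nu$

For each $\omega$-ordered poset that must be solved we add both a generic chain and a generic antichain, in two separate oracles. This gives a binary tree of oracles. A path through it gives a model of $\mathsf{CAC}$, and we only need one path on which no $Q$-solution appears.

Fix a computable bijection $k\mapsto(a_k,i_k)$ from $\omega$ to $\omega^2$ with $a_k\le k$. Let $Q$ be $\mathbb P$-generic over $\mathfrak N$, let $X_\emptyset=Q$ and $\mathfrak N_0=\mathfrak N[Q]$. Suppose $\mathfrak N_k$ and $X_\nu\in\mathfrak N_k$ for $\nu\in2^k$ are given. Let $P_\nu$ be the binary relation computed by $\Phi_{i_k}^{X_{\nu\restriction a_k}}$.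

**Definition (active nodes, the forcing $\mathbb Q_\nu$).** The node $\nu$ is *active* if $P_\nu$ is total, is an $\omega$-ordered poset, and has no $X_\nu$-computable solution. If $\nu$ is inactive, let $\mathbb Q_\nu=\{0\}$ and $X_{\nu0}=X_{\nu1}=X_\nu$. If $\nu$ is active, $\mathbb Q_\nu$ consists of the triples $(\sigma,\tau,e)$ such that $\sigma$ is a finite $P_\nu$-chain, $\tau$ is a finite $P_\nu$-antichain, $\Phi_e^{X_\nu}$ is the characteristic function of an infinite set $R$, and every $r\in R$ exceeds $\max(\sigma\cup\tau)$, satisfies $x\prec r$ for all $x\in\sigma$, and is incomparable with all elements of $\tau$. We write $(\sigma,\tau,R)$, but $R$ is always given by an index; we call it the *reservoir*. Put $(\sigma',\tau',R')\le(\sigma,\tau,R)$ iff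
$$R'\subseteq R,\qquad \sigma\subseteq\sigma'\subseteq\sigma\cup R,\qquad \tau\subseteq\tau'\subseteq\tau\cup R.$$
From a generic filter let $G_{\nu0}=\bigcup\sigma$, $G_{\nu1}=\bigcup\tau$, and $X_{\nu i}=X_\nu\oplus G_{\nu i}$ for $i=0,1$.

For example, if $\nu$ is active then $(\emptyset,\emptyset,\omega)\in\mathbb Q_\nu$. If moreover $x$ has infinitely many elements $\prec$-above it, then $(\{x\},\emptyset,\{r:x\prec r\})\in\mathbb Q_\nu$.

Let $\mathbb S_k$ be the set of functions $s$ on $2^k$ with $s(\nu)\in\mathbb Q_\nu$, ordered coordinatewise. Its elements are hereditarily finite. Choose an $\mathbb S_k$-generic filter over $\mathfrak N_k$, and let $\mathfrak N_{k+1}$ be the extension.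

**Lemma 5.** For active $\nu$, every $(\sigma,\tau,R)\in\mathbb Q_\nu$ has extensions properly enlarging $\sigma$, and extensions properly enlarging $\tau$. So $G_{\nu0}$ is an infinite chain and $G_{\nu1}$ an infinite antichain of $P_\nu$.

*Proof.* Suppose every $p\in R$ had only finitely many $r\in R$ with $p\prec r$. Then, given a finite antichain in $R$, almost every $r\in R$ can be added to it, because $r\not\prec p$ whenever $r>p$. So a greedy search computes from $X_\nu$ an increasing enumeration of an infinite antichain, contrary to activity. Take $p\in R$ with $R'=\{r\in R:p\prec r\}$ infinite; then $(\sigma\cup\{p\},\tau,R')$ is an extension as wanted.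

Suppose every $p\in R$ had $p\prec r$ for almost all $r\in R$. Then a greedy search computes an infinite chain from $X_\nu$, again a contradiction. So some $p\in R$ has $R'=\{r\in R:r>p,\ p\not\prec r\}$ infinite. Each $r\in R'$ is incomparable with $p$, and $(\sigma,\tau\cup\{p\},R')$ is an extension as wanted. The second claim follows by genericity. $\square$

**Proposition 6.** For every $n$ there is $\lambda\in2^n$ such that $X_\lambda$ computes no $Q$-solution.

*Proof of Theorem 2 from Proposition 6.* The set of $\nu$ such that $X_\nu$ computes no $Q$-solution is closed under initial segments, since $X_{\nu\restriction j}\le_TX_\nu$, and it is infinite by Proposition 6. By König's lemma it has an infinite path $f$. Let $M=\{Y:Y\le_TX_{f\restriction n}\text{ for some }n\}$, a countable Turing ideal. Let $P=\Phi_i^{X_{f\restriction a}}$ be an $\omega$-ordered poset in $M$. Choose $k$ with $(a_k,i_k)=(a,i)$ and let $\nu=f\restriction k$. Since $a\le k$, we have $P_\nu=P$. If $\nu$ is inactive, $X_\nu$ computes a solution of $P$; if $\nu$ is active, $G_{\nu f(k)}\in M$ is a solution by Lemma 5. By Lemma 4, $M\models\mathsf{RCA}_0+\mathsf{CAC}$.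 Also $Q,A\in M$, and $M$ contains no $Q$-solution. $\square$

Proposition 1 is the case $n=0$ of Proposition 6. The rest of the notes, up to Section 9, proves Proposition 6 for all $n$.

## 4. A change of type can empty a reservoir; two outlets

Let us try to repeat the proof of Proposition 1 with one chain/antichain step, so $n=1$, and look only at the oracle $Q\oplus G_0$. A condition is now $(p,(\sigma,\tau,R))$, where $p$ forces $(\sigma,\tau,R)$ into the second forcing. Step 1 goes through and yields an extension $(r_1',(\sigma_1,\tau_1,R_1))$ from whose finite parts the comparison $u\le_Lv$ is computed, using $\sigma_1$ as a finite piece of $G_0$. In Step 2 we replace $r_1'$ by $r_2$, which is not below $r_1'$. To keep the computation we need some $R$ such that $r_2$ forces $(\sigma_1,\tau_1,R)$ to be a condition. Nothing guarantees this, and here the argument stops.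

The danger is real. With $u$ as in Proposition 1, let $x\prec y$ iff $x<y$ and $y\perp u$. This is an $\omega$-ordered poset, since $x\prec y\prec z$ gives $x<z$ and $z\perp u$. The reservoir $\{r:x\prec r\}$ above a point $x$ is $\{r>x:r\perp u\}$. The condition $r_1$ forces it to be infinite, as all later elements are incomparable with $u$. The condition $r_2$ forces it to be finite, as all later elements are below $u$. (This particular poset always has a $Q$-computable solution, since $\{y:y\perp u\}$ is a chain and its complement an antichain. So it never leads to an active node, and it only shows what a change of type does to an index.)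

The remedy is to keep, across changes of type, only finite pieces and facts witnessed by finite computations, but to keep several alternative pieces, arranged so that at least one of them can be used whatever the new type is. The next lemma says what arrangement does this.

**Lemma 7 (two outlets).** Let $\nu$ be active, $q^*=(\sigma^*,\tau^*,R^*)\in\mathbb Q_\nu$, and let $R_2\subseteq R^*$ be infinite and $X_\nu$-computable. Let $T$ be a finite $P_\nu$-antichain with $\tau^*\subseteq T\subseteq\tau^*\cup R^*$, and for each $x\in T\setminus\tau^*$ let $K_x$ be a finite $P_\nu$-chain with $\sigma^*\subseteq K_x\subseteq\sigma^*\cup R^*$ and $\max K_x=x$. Then one of the following holds.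

- (i) For some $x\in T\setminus\tau^*$ the set $R'=\{r\in R_2:x\prec r\}$ is infinite; and then $(K_x,\tau^*,R')\in\mathbb Q_\nu$ and $(K_x,\tau^*,R')\le q^*$.
- (ii) For some $b_0$ and $R'=\{r\in R_2:r>b_0\}$ we have $(\sigma^*,T,R')\in\mathbb Q_\nu$ and $(\sigma^*,T,R')\le q^*$.

*Proof.* Suppose $R'=\{r\in R_2:x\prec r\}$ is infinite for some $x\in T\setminus\tau^*$. As $P_\nu$ is $\omega$-ordered and $K_x$ is a chain with maximum $x$, each $r\in R'$ exceeds $x$ and is $\succ$ all elements of $K_x$. As $r\in R^*$, it exceeds $\max\tau^*$ and is incomparable with all elements of $\tau^*$. So $(K_x,\tau^*,R')\in\mathbb Q_\nu$, and it is $\le q^*$.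

Otherwise choose $b_0$, at least as large as every element of $T$, such that no $r\in R_2$ with $r>b_0$ satisfies $x\prec r$ for an $x\in T\setminus\tau^*$. Such an $r$ is incomparable with all elements of $T\setminus\tau^*$, because $r$ exceeds them, and with all elements of $\tau^*$ because $r\in R^*$. It is also above $\sigma^*$ because $r\in R^*$. So (ii) holds. $\square$

If each $K_x$ witnesses something useful for the chain side, and $T$ witnesses something useful for the antichain side, then one of the two sides can use its witness, in any world in which $q^*$ is still a condition. We do not choose which side. Therefore both sides, and with $n$ steps all $2^n$ leaves, must be attacked at once. This causes two more changes. The leaves may prefer different members of a set of twins, so two twins are not enough; we shall use $2^n+1$. And the leaves progress at different times, so a gadget must remain usable in all later rounds.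

## 5. The iteration $\mathbb D_k$, and candidates

**Definition ($\mathbb D_k$).** Let $\mathbb D_0=\mathbb P$. In $\mathfrak N$, let $\mathbb D_{k+1}$ be the set of pairs $(t,s)$ with $t\in\mathbb D_k$, $s$ hereditarily finite, and $t\Vdash s\in\dot{\mathbb S}_k$; put $(t',s')\le(t,s)$ iff $t'\le t$ and $t'\Vdash s'\le s$. For $t\in\mathbb D_k$ let $p_t$ be its $\mathbb P$-part and $t\restriction j$ its $\mathbb D_j$-part ($j\le k$).

A name for an element of $\dot{\mathbb S}_k$ is decided by a dense set of $t$'s, because the elements of $\mathbb S_k$ are hereditarily finite. So $\mathbb D_{k+1}$ is a dense part of the usual two-step iteration $\mathbb D_k*\dot{\mathbb S}_k$, and its generics over $\mathfrak N$ are exactly the combinations of a $\mathbb D_k$-generic $G$ over $\mathfrak N$ with an $\mathbb S_k$-generic over $\mathfrak N[G]$. The sets $X_\nu$, $\nu\in2^k$, are given by the $\mathbb D_k$-generic.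

(1) *If $j\le k$, $t\in\mathbb D_k$ and $\varphi$ is a statement about the $\mathbb D_j$-generic, then $t\Vdash\varphi$ iff $t\restriction j\Vdash\varphi$.* If $t\restriction j$ does not force $\varphi$, some $w\le t\restriction j$ forces $\neg\varphi$. Replacing $t\restriction j$ by $w$ in $t$ gives a condition below $t$ forcing $\neg\varphi$, so $t$ does not force $\varphi$. The other direction is clear.

**The assumption to be refuted.** Suppose Proposition 6 fails for $n$. Then there are $y^*\in\mathbb D_n$ and indices $e_\lambda$ with
$$y^*\Vdash\text{ for all }\lambda\in2^n,\ \Phi_{e_\lambda}^{X_\lambda}\text{ is a $Q$-solution }(L,D).\tag{2}$$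
Fix $y^*=(p^*,s_0^*,\dots,s_{n-1}^*)$ and $p^*=(F^*,A^*,Lo^*,Up^*)$. Since $y^*\restriction k\Vdash s_k^*\in\mathbb S_k$, the condition $y^*\restriction k$ decides which $\nu\in2^k$ are active: those with $s_k^*(\nu)\ne0$. From now on "active", for $\nu\in2^{<n}$, means decided active by $y^*$. For active $\nu\in2^k$ write $s_k^*(\nu)=q_\nu^*=(\sigma_\nu^*,\tau_\nu^*,R_\nu^*)$; here $\sigma_\nu^*,\tau_\nu^*$ are fixed finite sets and $R_\nu^*$ is given by a fixed index. In $\mathbb D_k$ we only use conditions below $y^*\restriction k$.

**Convention.** Let $t\le y^*\restriction k$ in $\mathbb D_k$, let $\nu\in2^k$ be active, and let $t\Vdash q\in\mathbb Q_\nu$ and $q\le q_\nu^*$. Then $(t;q)$ is the condition in $\mathbb D_{k+1}$ with first part $t$, $\nu$-entry $q$, and $\mu$-entry $s_k^*(\mu)$ for the other $\mu\in2^k$. We have $(t;q)\le y^*\restriction(k+1)$.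

Next we define the finite pieces of oracles that will be carried across changes of type. They are not tied to any condition.

**Definition (candidates).** For finite $H\subseteq\omega$ let $[0,\max\emptyset]=\emptyset$. A *$\nu$-candidate* is $\chi=(F,(H_j)_{j<|\nu|,\ \nu\restriction j\text{ active}})$, where $F$ is a finite strict partial order with a distinguished subset, on an initial segment of $\omega$, and the $H_j$ are finite sets.

- $\chi\subset X_\nu$ means: $F$ is the restriction of $Q$, and $H_j=G_{\nu\restriction(j+1)}\cap[0,\max H_j]$ for all $j$.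
- $\chi\subseteq\chi'$ means: $F'$ end-extends $F$, and $H_j=H_j'\cap[0,\max H_j]$ for all $j$.
- $\Phi^\chi(x)\!\downarrow$ means: the computation converges, where all oracle queries are about $Q$ on $F$ or about $G_{\nu\restriction(j+1)}$ on $[0,\max H_j]$ and are answered by $\chi$.
- "$\chi$ decides that …", for a statement about finitely many values of $P_\nu$ and $R_\nu^*$, means that the relevant computations converge from $\chi$ and make the statement true.
- A condition $t\in\mathbb D_{|\nu|}$ *carries* $\chi$ if $t\Vdash\chi\subset X_\nu$.

The relation $\chi\subseteq\chi'$ is transitive, and computations from $\chi$ persist to $\chi'\supseteq\chi$ and are correct for $X_\nu$ if $\chi\subset X_\nu$. For example, for $\nu=\emptyset$ a candidate is just a finite structure, and the structure of $r_1'$ in Proposition 1 is one, carried by $r_1'$ and also by $r_2$. If $\emptyset$ is active, a candidate at the node $0$ is a pair $(F,H_0)$, and $H_0=\{3,7\}$ says that among $0,\dots,7$ exactly $3$ and $7$ are in the generic chain. For active $\nu$, candidates at the children are written $(\chi,K)$ at $\nu0$ and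 $(\chi,T)$ at $\nu1$. If $\nu$ is inactive, $\nu0$-candidates are $\nu$-candidates.

(3) *Let $\nu\in2^k$ be active, $u=(t,s)\in\mathbb D_{k+1}$, $u\le y^*\restriction(k+1)$, $s(\nu)=(\sigma,\tau,R)$. If $t$ carries $\chi$, then $u$ carries $(\chi,\sigma)$ at $\nu0$ and $(\chi,\tau)$ at $\nu1$. If $u$ carries $(\chi,K)$ at $\nu0$, then $t$ carries $\chi$ and $(\chi,K)\subseteq(\chi,\sigma)$. If $u$ carries $(\chi,T)$ at $\nu1$, then $t$ carries $\chi$ and $(\chi,T)\subseteq(\chi,\tau)$.*

*Proof.* The condition $u$ forces $\sigma\subseteq G_{\nu0}\subseteq\sigma\cup R$ and $\min R>\max\sigma$, so $G_{\nu0}\cap[0,\max\sigma]=\sigma$. This gives the first claim at $\nu0$. If $u$ carries $(\chi,K)$, then $t$ carries $\chi$ by (1). If $K\ne\emptyset$, let $m=\max K$ and replace $R$ in $u$ by $R\setminus[0,m]$. This gives a condition below $u$ that forces $G_{\nu0}\cap[0,m]=\sigma\cap[0,m]$. As $u$ forces $G_{\nu0}\cap[0,m]=K$, we get $K=\sigma\cap[0,m]$. The proof at $\nu1$ is the same, with $\tau$. $\square$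

(4) *If $t\le y^*\restriction k$ carries the $\nu$-candidates $\chi^1,\dots,\chi^l$ ($\nu\in2^k$) and forces that finitely many given computations from $X_\nu$ converge, then some $t'\le t$ carries a candidate $\chi'$ with $\chi^1,\dots,\chi^l\subseteq\chi'$ from which all these computations converge; the structure of $\chi'$ may be required to contain any given number.*

*Proof.* In a generic extension with $t$ in the filter, the sets $G_{\nu\restriction(j+1)}$ ($\nu\restriction j$ active) are infinite by Lemma 5. So sufficiently long restrictions $Q\restriction m$ and $G_{\nu\restriction(j+1)}\cap[0,m_j]$ with $m_j\in G_{\nu\restriction(j+1)}$ form such a $\chi'\subset X_\nu$. Some $t'\le t$ forces this. $\square$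

**Leaves and bounds.** Let $\Lambda=\{\lambda\in2^n:\lambda(j)=0\text{ whenever }\lambda\restriction j\text{ is inactive}\}$ and let $\Lambda^\downarrow$ be the set of initial segments of elements of $\Lambda$. If $\nu\in\Lambda^\downarrow$ and $|\nu|<n$, then $\nu0\in\Lambda^\downarrow$, and $\nu1\in\Lambda^\downarrow$ iff $\nu$ is active. For $\nu\in\Lambda^\downarrow$ put $m_\nu=2$ if $|\nu|=n$; $m_\nu=m_{\nu0}$ if $\nu$ is inactive; $m_\nu=m_{\nu0}m_{\nu1}+1$ if $\nu$ is active. Let
$$N=m_\emptyset+1,\qquad h=2^n+1 .$$
We shall play $N-1$ rounds, and $h$ is the number of twins in a set. For $n=0$ we get $N=3$ and $h=2$, as in Proposition 1. For $n=1$ with active root, $m_\emptyset=2\cdot2+1=5$, $N=6$ and $h=3$.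

## 6. Gadgets with $2^n+1$ colors and $N$ levels

In round $j$ we put a gadget $E_j$ into the order. Later its twins at level $i>j$ will be split into a set $U_{j,i}$ of twins preferred by some leaf and a set $V_{j,i}$ of the others. In rounds $s$ with $j<s\le i$ all new elements are put below $U_{j,i}$, and in rounds $s>i$ above $V_{j,i}$. So a leaf that has compared the twins of $E_j$ may catch a value of $D$ in any round $i>j$, and level $i$ then serves it, as in Steps 2 and 3 of Proposition 1. In round $s$ new elements lie above $V_{j,i}$ for $i<s$ and below $U_{j',i'}$ for $j'<s\le i'$. Hence we need $V_{j,i}\sqsubset U_{j',i'}$ for $i<i'$, but never $u\sqsubseteq v$. Inside one gadget this has to be arranged before the splittings are known, so elements of level $i$ carry a guess $\eta$ of the splittings at the lower levels.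

**Definition (gadgets).** Let $C$ be the set of nonempty proper subsets of $\{0,\dots,h-1\}$. For $1\le j\le N$ the gadget $E_j$ has elements $x^j_{\eta,c}$, where $c<h$ and $\eta:\{j+1,\dots,i-1\}\to C$ for some $i$ with $j<i\le N$; the number $i$ is the *level* of $\eta$ and of $x^j_{\eta,c}$. (So $E_N=\emptyset$.) Inside $E_j$,
$$x^j_{\eta,c}\sqsubset x^j_{\eta',c'}\iff\eta\subsetneq\eta'\text{ and }c\notin\eta'(\mathrm{level}(\eta)).$$

This is a strict partial order: if $\eta\subsetneq\eta'\subsetneq\eta''$ then $\eta''(\mathrm{level}(\eta))=\eta'(\mathrm{level}(\eta))$, which gives transitivity. Smaller elements have smaller levels. For $n=0$, where $h=2$, $N=3$ and $C=\{\{0\},\{1\}\}$, the gadget $E_1$ has two elements $x^1_{\emptyset,0},x^1_{\emptyset,1}$ of level $2$, and four of level $3$, namely two for each guess $\eta=\{(2,\{0\})\}$ and $\eta=\{(2,\{1\})\}$. The elements with guess $\{0\}$ are above $x^1_{\emptyset,1}$ only, and those with guess $\{1\}$ are above $x^1_{\emptyset,0}$ only. The gadget $E_2$ has two incomparable elements of level $3$.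

Let $Col_j$ be the finite set of functions from the set of $\eta$'s of $E_j$ to $\{0,\dots,h-1\}$. Given $\kappa_j:\Lambda\to Col_j$ (the preferences of the leaves), define $\eta_{j,j+1}=\emptyset$ and, for $j<i\le N$,
$$\Gamma_{j,i}=\{\kappa_j(\lambda)(\eta_{j,i}):\lambda\in\Lambda\},\qquad \eta_{j,i+1}=\eta_{j,i}\cup\{(i,\Gamma_{j,i})\}\ \ (i<N),$$
$$U_{j,i}=\{x^j_{\eta_{j,i},c}:c\in\Gamma_{j,i}\},\qquad V_{j,i}=\{x^j_{\eta_{j,i},c}:c\notin\Gamma_{j,i}\}.$$
Since $1\le|\Lambda|\le2^n<h$, we have $\Gamma_{j,i}\in C$ and $V_{j,i}\ne\emptyset$. All elements of $U_{j,i}\cup V_{j,i}$ have level $i$.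

**Definition (rounds).** Let $F_0=F^*$, $A_0=A^*$. Let $0\le s<N$, and suppose the finite structure $F_s$ with antichain $A_s$ and $\kappa_j$ for $1\le j\le s$ are given. The condition $r_{s+1}$ has domain $F_s\cup E_{s+1}$ (the elements of $E_{s+1}$ are labelled by the next integers) and antichain $A_s$; the order on $F_s$ and on $E_{s+1}$ is the given one; and for $y\in E_{s+1}$ of level $i$ and $w\in F_s$ we put $w\sqsubset y$ iff $w\in B_i$, and $y\sqsubset w$ iff $w\in W_i$, where, with closures in $F_s$,
$$B_i={\downarrow}\big(Lo^*\cup\bigcup\{V_{j,i'}:j\le s,\ i'<i\}\big),\qquad W_i={\uparrow}\big(Up^*\cup\bigcup\{U_{j,i'}:j\le s,\ i'>i\}\big).$$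
Its type, with closures taken in $F_s\cup E_{s+1}$, is
$$Lo_{s+1}={\downarrow}\big(Lo^*\cup\bigcup\{V_{j,i}:j<i\le s\}\big),\qquad Up_{s+1}={\uparrow}\big(Up^*\cup\bigcup\{U_{j,i}:j\le s<i\}\big).$$
Round $s+1$ then consists of choosing some $r_{s+1}'\le r_{s+1}$ in $\mathbb P$, setting $F_{s+1}=F_{r_{s+1}'}$ with its antichain $A_{s+1}$, and choosing $\kappa_{s+1}:\Lambda\to Col_{s+1}$. The type of $r_{s+1}'$ is discarded.

Here ${\downarrow}$ and ${\uparrow}$ are closures under $\sqsubseteq$; the sets displayed inside them are called the *generators*. The following invariants at $s$ say that this makes sense. In them $U,V$ range over all $U_{j,i},V_{j,i}$ with $1\le j\le s$, $j<i\le N$.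

- (I1) Every $z\in F_s\setminus F^*$ realizes $(Lo^*,Up^*)$ over $F^*$.
- (I2) $u\not\sqsubseteq v$ for all $u\in Up^*\cup\bigcup U$ and $v\in Lo^*\cup\bigcup V$.
- (I3) $v\sqsubset u$ whenever $v\in V_{j,i}$, $u\in U_{j',i'}$ and $i<i'$.
- (I4) No $a\in A_s$ satisfies $a\sqsubseteq v$ with $v\in Lo^*\cup\bigcup V$, or $u\sqsubseteq a$ with $u\in Up^*\cup\bigcup U$; and $A_s\cap F^*=A^*$.

**Lemma 8.** The invariants hold for all $s$ reached. Each $r_{s+1}$ is a condition, $r_{s+1}\le p^*$, and $E_{s+1}\cap(Lo_{s+1}\cup Up_{s+1})=\emptyset$.

*Proof.* For $s=0$, (I1) and (I3) are empty. For (I2): $u\sqsubseteq v$ with $u\in Up^*$ and $v\in Lo^*$ would put $v$ in $Up^*\cap Lo^*=\emptyset$. For (I4): $a\sqsubseteq v\in Lo^*$ would put $a$ in $Lo^*$, and dually. Now assume the invariants at $s$. Gadget elements in $F_s$ lie outside $F^*$.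

**Step 1: $F_s\cup E_{s+1}$ is a strict partial order extending $F_s$.** We collect three facts.

(a) $B_i$ is downward closed, $W_i$ is upward closed, and every element of $B_i$ is $\sqsubset$ every element of $W_i$. It suffices to check the last claim for generators $v$ of $B_i$ and $u$ of $W_i$. If $v\in Lo^*$ and $u\in Up^*$, use $Lo^*\sqsubset Up^*$. If exactly one of them is in $F^*$, use (I1). If $v\in V_{j,i'}$ and $u\in U_{j',i''}$, then $i'<i<i''$ and (I3) applies.

(b) If $y\sqsubset y'$ in $E_{s+1}$ have levels $i<i'$, then $B_i\subseteq B_{i'}$ and $W_{i'}\subseteq W_i$.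

(c) $W_i\cap B_{i'}=\emptyset$ for all $i,i'$, since a common element $w$ would give $u\sqsubseteq w\sqsubseteq v$ against (I2).

Transitivity: the cases $w\sqsubset w'\sqsubset y$ and $y\sqsubset w\sqsubset w'$ hold by closure; $w\sqsubset y\sqsubset w'$ by (a); $w\sqsubset y\sqsubset y'$ and $y\sqsubset y'\sqsubset w$ by (b); and $y\sqsubset w\sqsubset y'$ is impossible by (c), also for $y=y'$. Irreflexivity is clear.

**Step 2: $r_{s+1}$ is a condition.** All generators of $Lo_{s+1}$ and $Up_{s+1}$ lie in $F_s$, and relations inside $F_s$ are unchanged. So $Lo_{s+1}\cap Up_{s+1}=\emptyset$ by (I2) and transitivity. For $Lo_{s+1}\sqsubset Up_{s+1}$, generators $v\in Lo^*\cup V_{j,i}$ ($i\le s$) and $u\in Up^*\cup U_{j',i'}$ ($i'>s$) satisfy $v\sqsubset u$ as in (a), because $i<i'$. Disjointness from $A_s$ is (I4).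

**Step 3: $r_{s+1}\le p^*$.** By (I1), an element of $F^*$ below a gadget element of $F_s$ lies in $Lo^*$, and an element of $F^*$ above one lies in $Up^*$. Since $Lo^*$ is downward and $Up^*$ upward closed in $F^*$, this gives $B_i\cap F^*=Lo^*=Lo_{s+1}\cap F^*$ and $W_i\cap F^*=Up^*=Up_{s+1}\cap F^*$. So elements of $E_{s+1}$ realize $(Lo^*,Up^*)$ over $F^*$; elements of $F_s\setminus F^*$ do so by (I1); and $A_s\cap F^*=A^*$.

**Step 4: $E_{s+1}$ is disjoint from the type.** Let $y\in E_{s+1}$ have level $i$. If $y\sqsubset v$ for a generator $v$ of $Lo_{s+1}$, then $v\in W_i$, so $u\sqsubseteq v$ for some generator $u$ of $W_i$, against (I2). If $u\sqsubset y$ for a generator $u$ of $Up_{s+1}$, then $u\in B_i$, so $u\sqsubseteq v$ for some generator $v$ of $B_i$, against (I2).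

**Step 5: the invariants at $s+1$.** (I1) and $A_{s+1}\cap F^*=A^*$ hold since $r_{s+1}'\le r_{s+1}\le p^*$.

(I2). If $u,v\in F_s$, this is old. If $u\in E_{s+1}$ has level $i$, $v\in F_s$ and $u\sqsubset v$, then $v\in W_i$, against the old (I2). If $u\in F_s$, $v\in E_{s+1}$ has level $i$ and $u\sqsubset v$, then $u\in B_i$, against the old (I2). If both are in $E_{s+1}$, then $u=x^{s+1}_{\eta_{s+1,i},c}$ with $c\in\Gamma_{s+1,i}$ and $v=x^{s+1}_{\eta_{s+1,i'},c'}$ with $c'\notin\Gamma_{s+1,i'}$. They are distinct, and $u\sqsubset v$ would require $i<i'$ and $c\notin\eta_{s+1,i'}(i)=\Gamma_{s+1,i}$, which is false.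

(I3). If $v,u\in F_s$, this is old. If $v\in V_{s+1,i}$ and $u\in U_{j',i'}$ with $j'\le s$ and $i<i'$, then $u\in W_i$. If $v\in V_{j,i}$ with $j\le s$ and $u\in U_{s+1,i'}$ with $i<i'$, then $v\in B_{i'}$. If both are new, then $v=x^{s+1}_{\eta_{s+1,i},c}$ with $c\notin\Gamma_{s+1,i}=\eta_{s+1,i'}(i)$, so $v\sqsubset u$.

(I4). We have $A_{s+1}\cap\mathrm{dom}(r_{s+1})=A_s\subseteq F_s$. For $a\in A_s$ and old $u,v$ use the old (I4). For $a\in A_s$ and $v$ or $u$ in $E_{s+1}$ of level $i$: $a\sqsubset v$ gives $a\in B_i$, and $u\sqsubset a$ gives $a\in W_i$; both contradict the old (I4). Finally let $a\in A_{s+1}$ be outside $\mathrm{dom}(r_{s+1})$. It realizes $(Lo_{s+1},Up_{s+1})$, and all $u,v$ in question are in $\mathrm{dom}(r_{s+1})$. So $a\sqsubset v$ gives $v\in Up_{s+1}$, which is impossible by (I2) if $v\in F_s$, and by Step 4 if $v\in E_{s+1}$. And $u\sqsubset a$ gives $u\in Lo_{s+1}$, impossible in the same way. $\square$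

(5) *Let $1\le s\le N$. In any condition $\le r_s$, every element $z$ outside $\mathrm{dom}(r_s)$ satisfies $z\sqsubset u$ for all $u\in U_{j,i}$ with $j<s\le i$, and $v\sqsubset z$ for all $v\in V_{j,i}$ with $j<i<s$.* Indeed $z$ realizes $(Lo_s,Up_s)$; $U_{j,i}\subseteq Up_s$ since $j\le s-1<i$, and $V_{j,i}\subseteq Lo_s$ since $j<i\le s-1$.

## 7. Grades and records

A grade measures how far a candidate has come. At a leaf, grade $1$ means that Step 1 of Proposition 1 has been done for one gadget, and grade $2$ that Step 2 has been done as well. At an active node, the grade is the length of a suitable sequence of arrangements as in Lemma 7. All of this is finite and witnessed by computations from the candidate, so it survives changes of type.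

For a completed round $i$ let $Z_i=F_i\setminus\mathrm{dom}(r_i)$ be the set of elements that were new in round $i$.

**Definition (grades).** After rounds $1,\dots,s$ are completed, define for $\nu\in\Lambda^\downarrow$ sets $\mathcal G_s^g(\nu)$ of $\nu$-candidates by downward recursion on $|\nu|$. $\mathcal G_s^0(\nu)$ is the set of all $\nu$-candidates. Let $g\ge1$.

- *Leaf $\lambda\in\Lambda$.* A candidate $\chi=(F,\dots)$ is *right at $E_j$* if $E_j\subseteq F$, $\Phi_{e_\lambda}^\chi$ decides $\le_L$ on all pairs from $E_j$, and for each $\eta$ of $E_j$, $\kappa_j(\lambda)(\eta)$ is the least $c$ with $x^j_{\eta,c}\le_Lx^j_{\eta,c'}$ for all $c'<h$. Then $\chi\in\mathcal G_s^1(\lambda)$ iff $\chi$ is right at $E_j$ for some $1\le j\le s$; and $\chi\in\mathcal G_s^2(\lambda)$ iff for some $1\le j<i\le s$, $\chi$ is right at $E_j$ and $\Phi_{e_\lambda}^\chi$ gives some value $D(\ell)\in Z_i\cap F$. For $g\ge3$, $\mathcal G_s^g(\lambda)=\emptyset$.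
- *Inactive $\nu$.* $\mathcal G_s^g(\nu)=\mathcal G_s^g(\nu0)$.
- *Active $\nu$.* A *record over $\chi$* is $(\alpha,\beta,T,(K_x)_{x\in T\setminus\tau_\nu^*})$ with $\alpha<m_{\nu0}$, $\beta<m_{\nu1}$, such that $\chi$ decides that $\tau_\nu^*\subseteq T\subseteq\tau_\nu^*\cup R_\nu^*$, that $T$ is a finite $P_\nu$-antichain, and that for each $x\in T\setminus\tau_\nu^*$, $\sigma_\nu^*\subseteq K_x\subseteq\sigma_\nu^*\cup R_\nu^*$ is a finite $P_\nu$-chain with $\max K_x=x$; and moreover $(\chi,T)\in\mathcal G_s^{\beta+1}(\nu1)$ and all $(\chi,K_x)\in\mathcal G_s^{\alpha+1}(\nu0)$. Then $\chi\in\mathcal G_s^g(\nu)$ iff there are records over $\chi$ with pairs $(\alpha_1,\beta_1),\dots,(\alpha_g,\beta_g)$ such that for no $a<b$ both $\alpha_b\le\alpha_a$ and $\beta_b\le\beta_a$.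

For $n=1$ with active root, the pairs lie in $\{0,1\}^2$. A record with pair $(0,0)$ is an antichain $T$ over which the right leaf has compared the twins of some gadget, together with chains $K_x$ over which the left leaf has done so. The pairs $(0,0),(1,0),(0,1),(1,1)$ in this order are allowed and give grade $4$; after $(1,1)$ no pair may follow.

During round $s$ (rounds $1,\dots,s-1$ completed, $r_s$ given) and for $\kappa:\Lambda\to Col_s$, define $\mathcal G_s^g[\kappa](\nu)$ by the same clauses with $\kappa_s:=\kappa$ and $Z_s:=\{d:d\ge|\mathrm{dom}(r_s)|\}$. This depends only on $\kappa$ restricted to the $\lambda\in\Lambda$ extending $\nu$, so we also write it for $\kappa$ defined only there.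

**Facts.**

1. These sets are uniformly computably enumerable, since all clauses are existential over finite objects, convergence, and the sets one level up the tree.
2. They are upward closed under $\subseteq$. At leaves computations persist and $F\subseteq F'$. At active $\nu$, if $\chi\subseteq\chi'$ then $(\chi,T)\subseteq(\chi',T)$ and $(\chi,K_x)\subseteq(\chi',K_x)$, and decided facts persist, so a record over $\chi$ is a record over $\chi'$.
3. They are decreasing in $g$: drop the last record.
4. $\mathcal G_{s-1}^g(\nu)\subseteq\mathcal G_s^g[\kappa](\nu)$, since the data for rounds before $s$ are the same.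
5. If round $s$ is completed with $\kappa_s=\kappa$ and $\chi=(F,\dots)\in\mathcal G_s^g[\kappa](\nu)$ with $F$ a substructure of $F_s$, then $\chi\in\mathcal G_s^g(\nu)$. Records over $\chi$ use candidates with the same first component $F$, so by recursion it suffices to consider leaves; there $d\in F$ and $d\ge|\mathrm{dom}(r_s)|$ imply $d\in F_s\setminus\mathrm{dom}(r_s)$.
6. For active $\nu$ the $g$ pairs witnessing $\chi\in\mathcal G^g(\nu)$ are distinct elements of $\{0,\dots,m_{\nu0}-1\}\times\{0,\dots,m_{\nu1}-1\}$. So there are no candidates of grade $g\ge m_\nu$.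

The next lemma is Step 3 of Proposition 1. At a leaf, a candidate of grade $2$ may exist, but no condition of a later round carries it.

**Lemma 9 (Bound).** Let $1\le s\le N$, $\nu\in\Lambda^\downarrow$, $|\nu|=k$, $t\in\mathbb D_k$, $t\le y^*\restriction k$, $p_t\le r_s$, and let $t$ carry $\chi\in\mathcal G_{s-1}^g(\nu)$. Then $g<m_\nu$.

*Proof.* For active $\nu$ this is Fact 6. For inactive $\nu$ pass to $\nu0$ and the condition $(t,s_k^*)\le y^*\restriction(k+1)$, which carries $\chi$ since $X_{\nu0}=X_\nu$; as $m_\nu=m_{\nu0}$, downward induction applies.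

Let $\nu=\lambda\in\Lambda$. Since $\mathcal G^g_{s-1}(\lambda)=\emptyset$ for $g\ge3$, suppose $\chi\in\mathcal G_{s-1}^2(\lambda)$ via $j<i\le s-1$ and $d=D(\ell)\in Z_i$. By (5) for round $i$, applied to $r_i'$, we have $d\sqsubset u$ for all $u\in U_{j,i}$. This holds in $F_i\subseteq F_{s-1}\subseteq\mathrm{dom}(r_s)$, hence in $Q$ below $p_t$. Let $\eta=\eta_{j,i}$ and $c_0=\kappa_j(\lambda)(\eta)\in\Gamma_{j,i}$, let $u=x^j_{\eta,c_0}\in U_{j,i}$, and let $v\in V_{j,i}$. Take a generic extension with $t$ in the filter. By (2), $(L,D)$ is a $Q$-solution, and the values given by $\chi$ are correct. Since $\chi$ is right at $E_j$, $u\le_Lv$; and $d<_Lu$. Since $D$ is injective, some $\ell'>\ell$ has $D(\ell')\notin\mathrm{dom}(r_s)$. By (5) for round $s>i$, $v\sqsubset D(\ell')$. So $D(\ell)=d<_Lu\le_Lv<_LD(\ell')$, contradicting $D(\ell')<_LD(\ell)$. $\square$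

## 8. Raising the grade by one in each round

**Lemma 10 (Advance).** Let $1\le s<N$, $\nu\in\Lambda^\downarrow$, $|\nu|=k$, $t\in\mathbb D_k$, $t\le y^*\restriction k$, $p_t\le r_s$, and let $t$ carry $\chi\in\mathcal G_{s-1}^g(\nu)$. Then there are $t'\le t$ in $\mathbb D_k$, a candidate $\chi'\supseteq\chi$ carried by $t'$, and $\kappa:\{\lambda\in\Lambda:\lambda\supseteq\nu\}\to Col_s$ with $\chi'\in\mathcal G_s^{g+1}[\kappa](\nu)$.

*Proof.* Downward induction on $k$.

**Step 1: leaves.** Here the grade rises as in Steps 1 and 2 of Proposition 1. Let $\nu=\lambda\in\Lambda$. By Lemma 9, $g\le1$.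

If $g=0$: the gadget $E_s$ lies in $\mathrm{dom}(r_s)$, and $t$ forces $L$ to be a total quasi-order. By (4) extend $t$ and $\chi$ to $t',\chi'$ with $E_s\subseteq F'$ and $L$ decided by $\chi'$ on all pairs from $E_s$. The decided relation is correct, hence a total quasi-order on $E_s$. So for each $\eta$ of $E_s$ we can let $\kappa(\lambda)(\eta)$ be the least $c$ with $x^s_{\eta,c}\le_Lx^s_{\eta,c'}$ for all $c'<h$. Then $\chi'$ is right at $E_s$ for $\kappa$, so $\chi'\in\mathcal G_s^1[\kappa](\lambda)$.

If $g=1$: $\chi$ is right at some $E_j$ with $j\le s-1$. Since $D$ is forced to be total and injective, we can extend $t$ to decide some $\ell$ and $d=D(\ell)\ge|\mathrm{dom}(r_s)|$, and then use (4) to get $t'$ and $\chi'=(F',\dots)\supseteq\chi$ that computes $D(\ell)=d$ with $d\in F'$. Then $\chi'\in\mathcal G_s^2[\kappa](\lambda)$ with $i=s$, for any $\kappa$.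

**Step 2: inactive nodes.** Nothing happens here. Apply the induction hypothesis to $\nu0$ and $(t,s_k^*)$, and restrict the resulting condition to $\mathbb D_k$. By (1), it carries the same candidate, as $X_{\nu0}=X_\nu$; and every $\lambda\in\Lambda$ extending $\nu$ extends $\nu0$.

From here on $\nu$ is active. Write $\sigma^*,\tau^*,R^*,q^*$ for $\sigma_\nu^*,\tau_\nu^*,R_\nu^*,q_\nu^*$ and $\prec$ for the order of $P_\nu$. The plan is to add one record whose pair $(\alpha,\beta)$ is not dominated by any earlier pair. We take $\alpha$ and then $\beta$ as large as the current world allows; an earlier record dominating $(\alpha,\beta)$ would, by Lemma 7, push one of them higher.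

**Step 3: the best left grade $\alpha$.** This step fixes how far the chain side can be brought under $t$. Let $\alpha$ be the largest $a$ such that there is $u\in\mathbb D_{k+1}$, $u\le y^*\restriction(k+1)$, $u\restriction k\le t$, carrying some $(\chi_1,K)\in\mathcal G_{s-1}^a(\nu0)$ with $\chi_1\supseteq\chi$. The value $a=0$ is possible, with $u=(t;q^*)$ and $(\chi_1,K)=(\chi,\sigma^*)$, by (3). For every such $u$ we have $p_u\le p_t\le r_s$, so by Lemma 9 $\alpha$ exists and $\alpha<m_{\nu0}$. Fix such $u$ and $\chi_1$ for $a=\alpha$, let $t_1=u\restriction k$, and let $(\sigma_1,\tau_1,R_1)$ be the $\nu$-entry of $u$. By (3) and upward closure we may take $K=\sigma_1$. So $t_1$ carries $\chi_1$, and $(\chi_1,\sigma_1)\in\mathcal G_{s-1}^\alpha(\nu0)$. Also $t_1\Vdash R_1\subseteq R^*$ and $\sigma^*\subseteq\sigma_1\subseteq\sigma^*\cup R^*$.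

**Step 4: the best right grade $\beta$ with companions.** This step fixes how far the antichain side can be brought if it only uses points that are tops of chains of left grade $\alpha+1$. Let $\beta$ be the largest $b$ such that there are $t_2\le t_1$, $\chi_2\supseteq\chi$ carried by $t_2$, a finite set $T^0$, and an index of a set $R_2=\Phi_e^{X_\nu}$ with

- $t_2\Vdash R_2\subseteq R_1$, $(\sigma^*,T^0,R_2)\in\mathbb Q_\nu$ and $(\sigma^*,T^0,R_2)\le q^*$;
- $(\chi_2,T^0)\in\mathcal G_{s-1}^b(\nu1)$;
- for each $x\in T^0\setminus\tau^*$ there is a *companion* $K_x$ such that $\chi_2$ decides that $\sigma^*\subseteq K_x\subseteq\sigma^*\cup R^*$ is a $P_\nu$-chain with $\max K_x=x$, and $(\chi_2,K_x)\in\mathcal G_{s-1}^{\alpha+1}(\nu0)$.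

The value $b=0$ is possible, with $t_2=t_1$, $\chi_2=\chi$, $T^0=\tau^*$ and $R_2=R_1$. By (3), $(t_2;(\sigma^*,T^0,R_2))$ carries $(\chi_2,T^0)$, so Lemma 9 shows that $\beta$ exists and $\beta<m_{\nu1}$. Fix witnesses $t_2,\chi_2,T^0,R_2$ for $b=\beta$.

**Step 5 (Claim 1): no earlier record dominates $(\alpha,\beta)$.** *There is no record $(\alpha',\beta',T,(K_x))$ over $\chi$, in the sense of $\mathcal G_{s-1}$, with $\alpha\le\alpha'$ and $\beta\le\beta'$.*

Suppose there is. As $t_2$ carries $\chi$, the facts decided by $\chi$ are forced by $t_2$, so $t_2$ forces the hypotheses of Lemma 7 for $T$, $(K_x)$ and $R_2\subseteq R_1\subseteq R^*$. Extend $t_2$ to $t_3$ deciding which alternative of Lemma 7 holds, and deciding $x$ or $b_0$.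

In case (i), $t_3$ forces $(K_x,\tau^*,R')\in\mathbb Q_\nu$ and $(K_x,\tau^*,R')\le q^*$. By (3), $(t_3;(K_x,\tau^*,R'))$ carries $(\chi,K_x)\in\mathcal G_{s-1}^{\alpha'+1}(\nu0)$. Since $\alpha'+1>\alpha$ and $t_3\le t$, this contradicts the maximality of $\alpha$.

In case (ii), $t_3$ forces $(\sigma^*,T,R')\in\mathbb Q_\nu$, $(\sigma^*,T,R')\le q^*$ and $R'\subseteq R_2\subseteq R_1$. Also $(\chi,T)\in\mathcal G_{s-1}^{\beta'+1}(\nu1)$, and the $K_x$ are companions, since $(\chi,K_x)\in\mathcal G_{s-1}^{\alpha'+1}(\nu0)\subseteq\mathcal G_{s-1}^{\alpha+1}(\nu0)$. So $t_3$, $\chi$, $T$, $R'$ witness $b=\beta'+1>\beta$, contradicting the maximality of $\beta$. This proves Claim 1.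

**Step 6 (Claim 2): many tops of chains of left grade $\alpha+1$.** This step prepares a reservoir in which every point has a chain that could serve as its $K_x$. First, $t_2$ forces that the elements of $R_2\subseteq R_1$ exceed $\max\sigma_1$ and are $\succ$ all elements of $\sigma_1$, and that they exceed $\max T^0$ and are incomparable with the elements of $T^0$. So $t_2\Vdash(\sigma_1,T^0,R_2)\in\mathbb Q_\nu$ and $(\sigma_1,T^0,R_2)\le q^*$.

For $\kappa_0:\{\lambda\in\Lambda:\lambda\supseteq\nu0\}\to Col_s$ let $S_{\kappa_0}$ be the set of $r\in R_2$ for which there are a finite set $K$ with $\sigma_1\subseteq K\subseteq\sigma_1\cup R_2$ and $\max K=r$, and a candidate $\chi^\circ\subset X_\nu$ deciding that $\sigma^*\subseteq K\subseteq\sigma^*\cup R^*$ is a $P_\nu$-chain, with $(\chi^\circ,K)\in\mathcal G_s^{\alpha+1}[\kappa_0](\nu0)$. By Fact 1 this set is $X_\nu$-c.e. *Claim 2: $t_2$ forces $\bigcup_{\kappa_0}S_{\kappa_0}$ to be infinite.*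

Let $\hat t\le t_2$ and $b_0$ be given, and let $\hat u=(\hat t;(\sigma_1,T^0,R_2\setminus[0,b_0]))$. By (3) it carries $(\chi_1,\sigma_1)\in\mathcal G_{s-1}^\alpha(\nu0)$, and $p_{\hat u}\le r_s$. The induction hypothesis at $\nu0$ gives $u''\le\hat u$ carrying some $(\chi'',K'')\supseteq(\chi_1,\sigma_1)$ in $\mathcal G_s^{\alpha+1}[\kappa_0](\nu0)$, for some $\kappa_0$. By Lemma 5, extending $u''$, we may assume that its $\nu$-entry has first component $\sigma''\supsetneq\sigma_1$. By (3), $(\chi'',K'')\subseteq(\chi'',\sigma'')$ and $u''\restriction k$ carries $\chi''$. Put $K=\sigma''$ and $r=\max K$. Since $\sigma_1\subsetneq K\subseteq\sigma_1\cup(R_2\setminus[0,b_0])$ and elements of $R_2$ exceed $\max\sigma_1$, we have $r\in R_2$ and $r>b_0$. By (4) some extension of $u''\restriction k$ carries a $\chi^\circ\supseteq\chi''$ deciding that $\sigma^*\subseteq K\subseteq\sigma^*\cup R^*$ is a chain. By upward closure $(\chi^\circ,K)\in\mathcal G_s^{\alpha+1}[\kappa_0](\nu0)$, so this extension forces $r\in S_{\kappa_0}$. As $\hat t\le t_2$ and $b_0$ were arbitrary, Claim 2 follows.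

**Step 7: build the new record.** There are finitely many $\kappa_0$, and an infinite $X_\nu$-c.e. set has an infinite $X_\nu$-computable subset. So there are $t_3\le t_2$, a $\kappa_0$, and an index of an $X_\nu$-computable set $R_3$ such that $t_3$ forces $R_3$ to be infinite and $R_3\subseteq S_{\kappa_0}\subseteq R_2$. Now let the antichain side work inside $R_3$. The condition $w=(t_3;(\sigma^*,T^0,R_3))$ carries $(\chi_2,T^0)\in\mathcal G_{s-1}^\beta(\nu1)$ by (3), and $p_w\le r_s$. By the induction hypothesis at $\nu1$ there are $w'\le w$, $\kappa_1:\{\lambda\in\Lambda:\lambda\supseteq\nu1\}\to Col_s$, and $(\chi_3,T)\supseteq(\chi_2,T^0)$ carried by $w'$ with $(\chi_3,T)\in\mathcal G_s^{\beta+1}[\kappa_1](\nu1)$. By (3) and upward closure we may take $T$ to be the second component of the $\nu$-entry of $w'$, and $w'\restriction k$ carries $\chi_3$. So $T^0\subseteq T\subseteq T^0\cup R_3$, $T$ is an antichain, and $\tau^*\subseteq T\subseteq\tau^*\cup R^*$; all of this is forced by $w'\restriction k$.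

Each $x\in T\setminus T^0$ is in $R_3\subseteq S_{\kappa_0}$. Extend $w'\restriction k$ to a condition deciding witnesses $K_x,\chi_x^\circ$ for this, for all these $x$. By (4) a further extension $t'$ carries a $\chi'$ extending $\chi,\chi_2,\chi_3$ and all $\chi_x^\circ$, and deciding that $\tau^*\subseteq T\subseteq\tau^*\cup R^*$ is an antichain. Let $\kappa=\kappa_0\cup\kappa_1$. For $x\in T^0\setminus\tau^*$ let $K_x$ be the companion from Step 4; by Fact 4, $(\chi_2,K_x)\in\mathcal G_{s-1}^{\alpha+1}(\nu0)\subseteq\mathcal G_s^{\alpha+1}[\kappa_0](\nu0)$. By upward closure, $(\chi',T)\in\mathcal G_s^{\beta+1}[\kappa_1](\nu1)$ and $(\chi',K_x)\in\mathcal G_s^{\alpha+1}[\kappa_0](\nu0)$ for all $x\in T\setminus\tau^*$. Hence $(\alpha,\beta,T,(K_x)_{x\in T\setminus\tau^*})$ is a record over $\chi'$ in the sense of $\mathcal G_s[\kappa]$.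

**Step 8: append it.** The $g$ records over $\chi$ witnessing $\chi\in\mathcal G_{s-1}^g(\nu)$ are also records over $\chi'$ in this sense, by Facts 2 and 4. By Claim 1, for none of their pairs $(\alpha_a,\beta_a)$ do both $\alpha\le\alpha_a$ and $\beta\le\beta_a$ hold. So appending the new record at the end shows $\chi'\in\mathcal G_s^{g+1}[\kappa](\nu)$. $\square$

## 9. One round too many: proof of Proposition 6

Both lemmas are now applied at the root, where conditions are just elements of $\mathbb P$ and candidates are finite structures. So the candidate survives the change of type between rounds for a trivial reason.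

*Proof of Proposition 6.* We assume (2) and play rounds $s=1,\dots,N-1=m_\emptyset$, keeping root candidates $\chi_s\in\mathcal G_s^s(\emptyset)$ carried by $r_{s+1}$. Let $\chi_0$ be the empty structure.

In round $s$ we have $r_s\in\mathbb P=\mathbb D_0$, $r_s\le p^*=y^*\restriction0$ by Lemma 8, and $r_s$ carries $\chi_{s-1}\in\mathcal G_{s-1}^{s-1}(\emptyset)$. Lemma 10 with $\nu=\emptyset$ gives $r_s'\le r_s$, a candidate $\chi_s\supseteq\chi_{s-1}$ carried by $r_s'$, and $\kappa_s:\Lambda\to Col_s$ with $\chi_s\in\mathcal G_s^s[\kappa_s](\emptyset)$. Extend $r_s'$ so that its domain includes that of $\chi_s$. As it forces $\chi_s$ to be a restriction of $Q$, $\chi_s$ is then a substructure of $F_{r_s'}$. Complete the round with $F_s=F_{r_s'}$ and this $\kappa_s$; by Fact 5, $\chi_s\in\mathcal G_s^s(\emptyset)$. Form $r_{s+1}$. Its finite structure and antichain extend $(F_s,A_s)$ without changing anything on $F_s$, so it carries $\chi_s$.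

After round $m_\emptyset$, the condition $r_N\le p^*$ carries $\chi_{m_\emptyset}\in\mathcal G_{N-1}^{m_\emptyset}(\emptyset)$. This contradicts Lemma 9 with $s=N$ and $\nu=\emptyset$. So $y^*$ cannot exist, and Proposition 6, hence Theorem 2, is proved. $\square$

Therefore $\mathsf{RCA}_0+\mathsf{CAC}$ does not prove "every wqo(ext) is wqo".

## 10. Full induction, and independence from $\mathsf{CAC}$: proof of Theorem 3

**Part (a).** The model $M$ of Theorem 2 is an $\omega$-model, so it satisfies full induction. In $M$, $Q$ is a partial order that is wqo(ext) but has an infinite antichain. So it is not wqo(anti), hence neither wqo nor wqo(set). With the known results of Section 2, the picture over $\mathsf{RCA}_0+\mathsf{CAC}$ is: wqo $\Leftrightarrow$ wqo(set) $\Leftrightarrow$ wqo(anti) $\Rightarrow$ wqo(ext), and the last implication cannot be reversed.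

**Part (b).** That $\mathsf{CAC}$ does not imply the principle, even on $\omega$-models, is Theorem 2. For the other direction, $\mathsf{WKL}_0$ proves "every wqo(ext) is wqo", so it suffices to find an $\omega$-model of $\mathsf{WKL}_0$ in which $\mathsf{CAC}$ fails.

*The model.* By the hyperimmune-free basis theorem (Jockusch–Soare 1972) there is a set of PA degree such that every total function computable from it is bounded everywhere by a computable function. Every set of PA degree computes all members of some $\omega$-model $M'$ of $\mathsf{WKL}_0$ (Scott; see Simpson, *Subsystems of Second Order Arithmetic*, Ch. VIII). Take $M'$ for this set.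

*The poset.* By Tennenbaum and Denisov (see Rosenstein, *Linear Orderings*) there is a computable linear order $<_0$ on $\omega$ of type $\omega+\omega^*$ with no computable infinite ascending or descending sequence. Let $x\prec y$ iff $x<y$ and $x<_0y$. This is a computable $\omega$-ordered poset, so it belongs to $M'$.

*No infinite chain in $M'$.* Suppose $H\in M'$ is an infinite $\prec$-chain. Enumerated increasingly it is $<_0$-ascending. Each of its elements has infinitely many $<_0$-successors, so $H$ is contained in the $\omega$-part $U$. The function sending $n$ to the least element of $H$ that is $\ge n$ is computable from $H$, so there is a computable $b$ with $[n,b(n)]\cap H\ne\emptyset$ for all $n$. Let $m_n$ be the $<_0$-least element of $[n,b(n)]$. It is $\le_0$ an element of $H\subseteq U$, so it lies in $U$, and $m_n\ge n$. The sequence $(m_n)$ is computable. Every element of $U$ has only finitely many $<_0$-predecessors, so from any $m_n$ a search finds some $n'$ with $m_n<_0m_{n'}$. Iterating, we computably thin $(m_n)$ to an infinite ascending sequence, a contradiction.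

*No infinite antichain in $M'$.* If $x<y$ are in a $\prec$-antichain, then $y<_0x$. So an infinite $\prec$-antichain in $M'$, enumerated increasingly, is $<_0$-descending and contained in the $\omega^*$-part. Take $m_n$ to be the $<_0$-greatest element of $[n,b(n)]$, with $b$ chosen as before. It lies in the $\omega^*$-part, whose elements have only finitely many $<_0$-successors, and thinning gives a computable infinite descending sequence, a contradiction.

Hence $M'\not\models\mathsf{CAC}$, and Theorem 3 is proved. $\square$
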